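\title{Points of infinite density of integral varifolds\\ with mean curvature of critical integrability}

\begin{abstract}
We consider $m$-dimensional integral varifolds in open subsets of $\mathbf R^n$ whose generalized mean curvature $h$ is locally of class $L^m$, the exponent for which $\int|h|^m$ is invariant under dilations, and we ask whether the lower density can be infinite at a point. It can for every $m\ge5$ and $n>m$, with $\int|h|^m$ as small as desired: the example gains one sheet at each dyadic scale, through junctions at which many sheets share a small angle. For $m=2$ it cannot. In every dimension we prove a bound on the growth of the mass ratio, which the example attains up to a constant factor and which implies that the points of infinite upper density form a set of Hausdorff dimension $0$. The cases $m=3$ and $m=4$ are not settled here.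
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $m,n$ be integers with $2\le m<n$, let $U$ be an open subset of $\mathbf R^n$, and let $V$ be an $m$-dimensional integral varifold in $U$, that is, a generalized $m$-dimensional surface carrying a positive integer multiplicity. Its weight $\|V\|$ measures area counted with multiplicity, and its first variation $\delta V$ is the derivative of area under deformations; Section~\ref{sec:prelim} recalls the definitions. We assume that the total variation $\|\delta V\|$ is a Radon measure and that there is a Radon measure $\psi$ over $U$ with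
\begin{equation}\label{eq:hyp}
\|\delta V\|(A)\le\psi(A)^{1/m}\,\|V\|(A)^{1-1/m}\qquad\text{for every Borel set }A\subset U,
\end{equation}
where $0\cdot\infty=0$. By Lemma~\ref{lem:psi}, such a $\psi$ exists exactly when $\|\delta V\|$ is absolutely continuous with respect to $\|V\|$ and the generalized mean curvature vector $h$ of $V$ satisfies $|h|\in L^m_{\mathrm{loc}}(\|V\|)$; the smallest choice is $\psi=|h|^m\|V\|$.

Let $\mathbf B(a,r)=\{z\in\mathbf R^n:|z-a|\le r\}$, and let $\alpha(m)$ be the volume of the unit ball in $\mathbf R^m$. The lower and upper densities of $\|V\|$ at $a\in U$ are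
\[
\Theta^m_*(\|V\|,a)=\liminf_{r\to0+}\frac{\|V\|(\mathbf B(a,r))}{\alpha(m)r^m},\qquad
\Theta^{*m}(\|V\|,a)=\limsup_{r\to0+}\frac{\|V\|(\mathbf B(a,r))}{\alpha(m)r^m}.
\]
At a point through which $k$ smooth sheets pass, both equal $k$. We call $a$ a \emph{point of infinite density} of $V$ if $\Theta^m_*(\|V\|,a)=\infty$. The following question is taken from Menne~\cite{Menne}.

\medskip
\noindent\emph{Do there exist $m$, $n$, $U$, $V$ and $\psi$ as above such that $V$ has a point of infinite density?}
\medskip

Scaling shows why the exponent $m$ is the interesting one. Under the dilation $z\mapsto z/r$, area is multiplied by $r^{-m}$ and $h$ by $r$, so $\int|h|^p\,d\|V\|$ is multiplied by $r^{p-m}$, while densities do not change. For $p>m$ small scales see almost no curvature, and the upper density is finite everywhere (Remark~\ref{rem:log}). For $p<m$ infinite density is cheap. In $\mathbf R^{m+1}$ take the spheres $S_k$ of radius $2^{-k}$, $k\ge1$, with centers on a ray from $0$ and passing through $0$. They meet only at $0$ and have finite total area,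 and each has density $1$ at $0$, so their union has infinite density there. On $S_k$ we have $|h|=m2^k$, hence
\[
\int|h|^p\,d\|V\|=m^p\,\mathcal H^m(\mathbf S^m)\sum_{k\ge1}2^{k(p-m)},
\]
which is finite exactly for $p<m$. At $p=m$ every sphere contributes the same amount. This suggests that each unit of density costs a definite amount of $\psi$, so that a Radon measure $\psi$ could pay for finitely many sheets only. The guess is correct for $m=2$ and false for $m\ge5$.

\begin{theorem}\label{thm:example}
Let $5\le m<n$ and $\varepsilon>0$. There are an $m$-dimensional integral varifold $V$ in $\mathbf R^n$ and a Radon measure $\psi$ over $\mathbf R^n$ with $\psi(\mathbf R^n)\le\varepsilon$ such that \eqref{eq:hyp} holds with $U=\mathbf R^n$ and $\Theta^m_*(\|V\|,0)=\infty$. Outside a compact set, $V$ is an $m$-plane with constant integer multiplicity.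
\end{theorem}

This answers the question affirmatively. The second theorem limits how fast the density ratio can grow and how large the exceptional set can be. For $q>0$ let $\varphi_q(r)=(\log\frac1r)^{-q}$ for $0<r<1$ and $\varphi_q(0)=0$. The Hausdorff measure with gauge $\varphi_q$ is $\mathcal H^{\varphi_q}(E)=\lim_{\delta\to0+}\mathcal H^{\varphi_q}_\delta(E)$, where $\mathcal H^{\varphi_q}_\delta(E)$ is the infimum of $\sum_i\varphi_q(\operatorname{diam}C_i)$ over all countable covers of $E$ by sets $C_i$ of diameter at most $\delta$.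

\begin{theorem}\label{thm:growth}
Let $2\le m<n$, let $V$ be an $m$-dimensional integral varifold in an open set $U\subset\mathbf R^n$ with $\|\delta V\|$ a Radon measure, and let $\psi$ be a Radon measure over $U$ satisfying \eqref{eq:hyp}. Let $a\in U$ and $r_0>0$ with $\mathbf B(a,r_0)\subset U$, and put
\[
r_k=2^{-k}r_0,\qquad D_k=\mathbf B(a,r_k)\setminus\mathbf B(a,r_{k+1}),\qquad f(r)=r^{-m}\|V\|(\mathbf B(a,r)).
\]
Then for all integers $N\ge0$
\begin{equation}\label{eq:growth}
f(r_N)^{2/m}\le2f(r_0)^{2/m}+\frac{\psi(\mathbf B(a,r_0))^{2/m}}{m^2}+\frac{2^{m-3}}{m^2}\sum_{k<N}\psi(D_k)^{2/m}.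
\end{equation}
In particular:
\begin{enumerate}
\item[(i)] If $\sum_k\psi(D_k)^{2/m}<\infty$, then $\Theta^{*m}(\|V\|,a)<\infty$.
\item[(ii)] If $m=2$, the upper density is finite at every point of $U$, so there are no points of infinite density.
\item[(iii)] The set $E$ of points of infinite upper density, which contains all points of infinite density, satisfies $\mathcal H^{\varphi_q}(E)=0$ for every $q>0$ with $q>\frac m2-1$. In particular, $E$ has Hausdorff dimension $0$.
\end{enumerate}
\end{theorem}

The two theorems fit together: in the example of Theorem~\ref{thm:example}, the bound \eqref{eq:growth} is attained up to a constant factor (Proposition~\ref{prop:sharp}). Whether points of infinite density exist for $m=3$ or $m=4$ is not settled here; Section~\ref{sec:sharp} shows where the construction stops working.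

\section{Varifolds and first variation}\label{sec:prelim}

Let $\mathbf G(n,m)$ be the space of $m$-dimensional linear subspaces of $\mathbf R^n$. An $m$-dimensional \emph{varifold} in $U$ is a Radon measure $V$ over $U\times\mathbf G(n,m)$, and its \emph{weight} is $\|V\|(A)=V(A\times\mathbf G(n,m))$. We write $\mu=\|V\|$. The varifold is \emph{integral} if there are an $\mathcal H^m$-measurable set $M\subset U$, covered up to an $\mathcal H^m$-null set by countably many $m$-dimensional $C^1$ submanifolds, and an $\mathcal H^m$-measurable function $\theta:M\to\{1,2,\dots\}$ with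
\[
\int\phi\,dV=\int_M\phi(z,T_z)\,\theta(z)\,d\mathcal H^m(z)\qquad\text{for }\phi\in C_c(U\times\mathbf G(n,m)).
\]
Here the approximate tangent plane $T_z$ is the tangent plane at $z$ of a covering submanifold; it is well defined almost everywhere, because two $C^1$ submanifolds have the same tangent plane at $\mathcal H^m$-almost every common point. For a $C^1$ submanifold $M$ of locally finite area, $\mathbf v(M)$ denotes the varifold with $\theta=1$. A countable sum $\sum_i\mathbf v(M_i)$ whose weight $\sum_i\mathcal H^m\llcorner M_i$ is finite on compact sets is integral, with $\theta(z)$ the number of $i$ with $z\in M_i$.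

For $S\in\mathbf G(n,m)$ with orthonormal basis $\tau_1,\dots,\tau_m$ let $\operatorname{div}_SX=\sum_i\tau_i\cdot DX\,\tau_i$, so that $|\operatorname{div}_SX|\le m|DX|$. The \emph{first variation} is
\[
\delta V(X)=\int\operatorname{div}_SX(z)\,dV(z,S),\qquad X\in C^1_c(U,\mathbf R^n).
\]
Its total variation is given by $\|\delta V\|(O)=\sup\{\delta V(X):\operatorname{spt}X\subset O,\ |X|\le1\}$ for open $O$, and by the infimum over open supersets for other sets. We use four standard facts.

\begin{enumerate}
\item[(F1)] If $\beta$ is a Radon measure with $|\delta V(X)|\le\int|X|\,d\beta$ for all $X$, then $\|\delta V\|\le\beta$: this holds on open sets by definition, and on Borel sets by the outer regularity of $\beta$.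
\item[(F2)] If $\|\delta V\|$ is a Radon measure and absolutely continuous with respect to $\mu$, the theorems of Riesz and Radon--Nikodym give a Borel map $h:U\to\mathbf R^n$, the \emph{generalized mean curvature vector}, with $\delta V(X)=-\int h\cdot X\,d\mu$ for all $X$ and $\|\delta V\|=|h|\mu$.
\item[(F3)] If $M$ is a smooth $m$-dimensional submanifold with smooth boundary and a closed subset of $\mathbf R^n$, with mean curvature vector $H$ (the trace of the second fundamental form) and outward unit conormal $\eta$ (tangent to $M$, normal to $\partial M$), then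
\[
\delta\mathbf v(M)(X)=-\int_MH\cdot X\,d\mathcal H^m+\int_{\partial M}\eta\cdot X\,d\mathcal H^{m-1}.
\]
For the graph in $\mathbf R^{m+1}$ of a function $u$, with $W=\sqrt{1+|Du|^2}$,
\begin{equation}\label{eq:graphH}
|H|=|\operatorname{div}(Du/W)|=\bigl|\Delta u/W-D^2u(Du,Du)/W^3\bigr|.
\end{equation}
\item[(F4)] Brakke's theorem \cite[\S5.8]{Brakke}: if $V$ is integral and $\|\delta V\|$ is a Radon measure, then $h(z)\perp T_z$ for $\mu$-almost every $z$.
\end{enumerate}

\begin{lemma}\label{lem:psi}
Let $\|\delta V\|$ be a Radon measure. If a Radon measure $\psi$ satisfies \eqref{eq:hyp}, then $\|\delta V\|$ is absolutely continuous with respect to $\mu$ and $|h|^m\mu\le\psi$. Conversely, if $\|\delta V\|$ is absolutely continuous with respect to $\mu$ and $|h|\in L^m_{\mathrm{loc}}(\mu)$, then $\psi=|h|^m\mu$ satisfies \eqref{eq:hyp}.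
\end{lemma}

\begin{proof}
Assume \eqref{eq:hyp}. It suffices to consider Borel sets $A$ with compact closure in $U$, so that $\psi(A)$ and $\mu(A)$ are finite. If $\mu(A)=0$, then $\|\delta V\|(A)=0$ because $1-1/m>0$; hence (F2) applies. To turn an inequality between measures of sets into a pointwise bound, we cut $A$ into pieces on which $|h|$ is almost constant. Let $\lambda>1$ and $P_i=A\cap\{\lambda^i\le|h|<\lambda^{i+1}\}$ for $i\in\mathbf Z$. Then
\[
\lambda^i\mu(P_i)\le\|\delta V\|(P_i)\le\psi(P_i)^{1/m}\mu(P_i)^{1-1/m},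
\]
so $\lambda^{im}\mu(P_i)\le\psi(P_i)$ and $\int_{P_i}|h|^m\,d\mu\le\lambda^{(i+1)m}\mu(P_i)\le\lambda^m\psi(P_i)$. Summing over $i$ and letting $\lambda\downarrow1$ gives $\int_A|h|^m\,d\mu\le\psi(A)$. The converse is H\"older's inequality applied to $\|\delta V\|(A)=\int_A|h|\,d\mu$.
\end{proof}

\section{Adding one sheet}\label{sec:idea}

Write points of $\mathbf R^n=\mathbf R^m\times\mathbf R\times\mathbf R^{n-m-1}$ as $z=(x,y,w)$. All surfaces below lie in $\{w=0\}$. For such a surface the conormal and the second fundamental form take values in $\{w=0\}$ and are the same as in $\mathbf R^{m+1}$, so (F3) holds in $\mathbf R^n$ with $H$ and $\eta$ computed in $\mathbf R^{m+1}$. We therefore omit $w$ and write $z=(x,y)$ for points of the surfaces. Let $e=x/|x|$.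

We want the multiplicity of the plane $\{y=0\}$ to increase from $k-1$ to $k$ as we cross a sphere $\Sigma=\{|x|=R,\ y=0\}$ inward. A plain jump is not allowed: $k$ flat disks have total conormal $k(e,0)$ along $\Sigma$ and $k-1$ flat exterior domains have $-(k-1)(e,0)$, so (F3) leaves the term $\int_\Sigma(e,0)\cdot X\,d\mathcal H^{m-1}$, which is carried by a $\mu$-null set and violates \eqref{eq:hyp}. Tilting the inner sheets shortens the horizontal part of their conormals and removes this excess.

\begin{example}[from one sheet to two]\label{ex:two}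
Let $k=2$. Near $\Sigma$ let the two inner sheets be the cones $y=\pm t(R-|x|)$, $|x|\le R$, with $t=\tan\theta$. The outward radial tangent vector of the upper cone is $(e,-t)$, and it is orthogonal to $\Sigma$. So the conormals are $(\cos\theta\,e,\mp\sin\theta)$, and together with the outer sheet they add up to $(2\cos\theta-1)(e,0)$. This vanishes for $\theta=\pi/3$: three sheets meet along $\Sigma$ at equal angles $2\pi/3$. For $u=t(R-|x|)$ we have $Du/W=-\sin\theta\,e$ and $\operatorname{div}e=(m-1)/|x|$, so \eqref{eq:graphH} gives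
\begin{equation}\label{eq:cone}
|H|=(m-1)\sin\theta/|x|.
\end{equation}
To repeat the step at radius $R/2$, we bend both cones back to the plane $\{y=0\}$, which then has multiplicity two. The integral of $|H|^m$ over the two sheets above $R/2\le|x|\le R$ is a positive number that does not depend on $R$.
\end{example}

One can perform this step at the radii $2^{-k}$, letting the remaining sheets pass through flat. The density at $0$ is then infinite, but every step costs the same, exactly as for the spheres of Section~\ref{sec:intro}. The way out is to let many sheets share the tilt. If $p$ of the $k$ inner sheets arrive at angle $\theta$, $p$ at angle $-\theta$, and $k-2p$ flat, the vertical components cancel and balance requires $2p\cos\theta+k-2p=k-1$, that is,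
\[
2p(1-\cos\theta)=1,\qquad\text{so that }\theta\approx p^{-1/2}.
\]
A sheet of slope of order $\theta$ over an annulus of size $R$ has $|H|$ of order $\theta/R$ on a region of area of order $R^m$, so it costs about $\theta^m$, and the step costs about $p\,\theta^m\approx p^{1-m/2}$. Each sheet gains $\theta^2$ and pays $\theta^m$. For $m=2$ sharing brings nothing, in agreement with Theorem~\ref{thm:growth}(ii). For $m>2$ we take $p$ as large as possible, $p=\lfloor k/2\rfloor$, and the total cost is about $\sum_kk^{1-m/2}$, which converges exactly when $m>4$.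

\section{The construction: proof of Theorem~\ref{thm:example}}\label{sec:construction}

We carry out the construction for all $m\ge2$. The hypothesis $m\ge5$ enters only in Step 5. Constants $C_0,C_1,\dots$ depend only on $m$ and on the function $\zeta$ fixed now.

\subsection*{The profile, the angles and the sheets}
Fix a smooth $\zeta:\mathbf R\to[0,1]$ with $\zeta=0$ on $(-\infty,5/8]$ and $\zeta=1$ on $[7/8,\infty)$. Put $g(s)=(1-s)\zeta(s)$ and $G(x)=g(|x|)$ for $x\in\mathbf R^m$. Thus $g$ vanishes on $[0,5/8]$, equals the conical profile $1-s$ on $[7/8,1]$, and satisfies $0\le g(s)\le\frac35s$ on $[0,1]$, since $1-s\le\frac38\le\frac35s$ for $s\ge\frac58$. The function $G$ is smooth, and $\Gamma=\sup_{|x|\le1}(|DG|+|D^2G|)<\infty$, where $|D^2G|$ is the Hilbert--Schmidt norm.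

Fix an integer $k_0\ge2$. For $k\ge k_0$ let $R_k=2^{-(k-k_0)}$ and $p_k=\lfloor k/2\rfloor$; then $k/3\le(k-1)/2\le p_k$ for odd $k\ge3$, so $k/3\le p_k\le k/2$ for all $k\ge2$. Define $\theta_k\in(0,\pi/3]$ and $t_k$ by
\[
\cos\theta_k=1-\frac1{2p_k},\qquad t_k=\tan\theta_k .
\]
Since $\cos\theta_k\ge\frac12$ and $\sin^2\theta_k=(1-\cos\theta_k)(1+\cos\theta_k)\le1/p_k$,
\begin{equation}\label{eq:slope}
t_k^2\le4/p_k\le12/k,\qquad t_k\le\sqrt3\le2 .
\end{equation}
Let $A_k=\{x\in\mathbf R^m:R_{k+1}\le|x|\le R_k\}$ and $u_k(x)=R_kt_kG(x/R_k)$, so that $|Du_k|\le\Gamma t_k$ and $|D^2u_k|\le\Gamma t_k/R_k$ on $A_k$. Put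
\[
M_k^\pm=\{(x,\pm u_k(x)):x\in A_k\},\qquad M_k^0=A_k\times\{0\},\qquad M_\infty=\{|x|\ge1\}\times\{0\},
\]
\[
V=\sum_{k\ge k_0}\Bigl(p_k\mathbf v(M_k^+)+p_k\mathbf v(M_k^-)+(k-2p_k)\mathbf v(M_k^0)\Bigr)+(k_0-1)\mathbf v(M_\infty).
\]
See Figure~\ref{fig:profile}. We list these \emph{sheets}, repeated according to multiplicity, as $M_1,M_2,\dots$, with mean curvature vectors $H_i$ and $\mu_i=\mathcal H^m\llcorner M_i$. Then $\mu=\sum_i\mu_i$, and exactly $k$ sheets lie over $A_k$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15,thick]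
\draw[dotted] (0,0)--(1,0);
\draw (1,0)--(1.25,0) (2,0)--(5,0) (8,0)--(9.8,0);
\draw (5,0) .. controls (5.9,0) and (6.4,2.77) .. (7,1.732) -- (8,0);
\draw (5,0) .. controls (5.9,0) and (6.4,-2.77) .. (7,-1.732) -- (8,0);
\draw (2.5,0) .. controls (2.95,0) and (3.2,1.385) .. (3.5,0.866) -- (4,0);
\draw (2.5,0) .. controls (2.95,0) and (3.2,-1.385) .. (3.5,-0.866) -- (4,0);
\draw (1.25,0) .. controls (1.475,0) and (1.6,0.353) .. (1.75,0.22) -- (2,0);
\draw (1.25,0) .. controls (1.475,0) and (1.6,-0.353) .. (1.75,-0.22) -- (2,0);
\fill (8,0) circle (1.5pt) (4,0) circle (1.5pt) (2,0) circle (1.5pt) (0,0) circle (1.5pt);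
\node at (8.3,-0.28) {$R_2$}; \node at (4.3,-0.28) {$R_3$}; \node at (2.25,-0.28) {$R_4$}; \node at (0,-0.28) {$0$};
\node at (9,0.22) {$1$}; \node at (4.55,0.22) {$2$}; \node at (2.25,0.22) {$3$}; \node at (1.1,0.22) {$4$};
\node at (7.6,1.3) {$1$}; \node at (7.6,-1.3) {$1$}; \node at (3.9,0.7) {$1$}; \node at (3.9,-0.7) {$1$};
\node at (3.4,0.2) {$1$}; \node at (1.68,0.48) {$2$}; \node at (1.68,-0.48) {$2$};
\end{tikzpicture}
\caption{Radial section of the varifold for $k_0=2$, with $|x|$ horizontal and $y$ vertical; the numbers are multiplicities. At the junction of radius $R_k$, $k-1$ flat outer sheets meet $k$ inner sheets, of which $\lfloor k/2\rfloor$ tilt up and $\lfloor k/2\rfloor$ tilt down. The inner sheets return to the plane before the next junction, at half the radius.}\label{fig:profile}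
\end{figure}

\subsection*{Step 1: position and mass}
Over $A_k$ we have $|y|\le R_kt_kg(|x|/R_k)\le\frac65|x|$, hence
\begin{equation}\label{eq:position}
|x|\le|z|\le2|x|\qquad\text{on every sheet.}
\end{equation}
In particular, the sheets over $A_k$ lie in $\mathbf B(0,2R_k)$, and $V=(k_0-1)\mathbf v(\mathbf R^m\times\{0\})$ outside $\mathbf B(0,2)$. Each sheet over $A_k$ has area at most $(1+2\Gamma)\alpha(m)R_k^m$, because $W\le1+|Du_k|\le1+2\Gamma$. Let $j\ge k_0$. The sheets over $A_k$ with $k<j$, and $M_\infty$, meet $\mathbf B(0,R_j)$ at most in the sphere $\{|x|=R_j,\ y=0\}$, which is $\mathcal H^m$-null. Since $\sum_{k\ge j}kR_k^m\le jR_j^m\sum_{l\ge0}(1+l)2^{-l}=4jR_j^m$,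
\begin{equation}\label{eq:mass}
\mu(\mathbf B(0,R_j))\le(1+2\Gamma)\alpha(m)\sum_{k\ge j}kR_k^m\le C_0\,jR_j^m .
\end{equation}
The middle term with $j=k_0$ bounds the total area of the sheets over all $A_k$. So $\mu$ is finite on compact sets, and $V$ is an integral varifold.

\subsection*{Step 2: the junctions are balanced}
Fix $k\ge k_0$ and the sphere $\Sigma_k=\{|x|=R_k,\ y=0\}$. The sheets over $A_k$ reach $\Sigma_k$ from inside. Near $|x|=R_k$ we have $u_k=t_k(R_k-|x|)$, so as in Example~\ref{ex:two} the conormal is $(\cos\theta_k\,e,\mp\sin\theta_k)$ on $M_k^\pm$ and $(e,0)$ on $M_k^0$. The sum over these $k$ sheets is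
\[
\bigl(2p_k\cos\theta_k+k-2p_k\bigr)(e,0)=\bigl(k-2p_k(1-\cos\theta_k)\bigr)(e,0)=(k-1)(e,0).
\]
From outside, $k-1$ sheets reach $\Sigma_k$. For $k=k_0$ they are the copies of $M_\infty$. For $k>k_0$ they are the sheets over $A_{k-1}$, which are flat for $|x|\le\frac58R_{k-1}$, a region that contains $R_k=\frac12R_{k-1}$ in its interior. Each has conormal $(-e,0)$. The total conormal on $\Sigma_k$ is therefore $0$. By \eqref{eq:position}, only finitely many sheets meet a compact subset of $\mathbf R^n\setminus\{0\}$, so summing (F3) gives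
\begin{equation}\label{eq:firstvar}
\delta V(X)=-\sum_i\int H_i\cdot X\,d\mu_i
\end{equation}
for $X\in C^1_c(\mathbf R^n\setminus\{0\},\mathbf R^n)$.

\subsection*{Step 3: curvature of the sheets}
From $|\Delta u_k|\le\sqrt m\,|D^2u_k|$, $|D^2u_k(Du_k,Du_k)|\le|D^2u_k||Du_k|^2$ and \eqref{eq:graphH},
\[
|H|\le(1+\sqrt m)|D^2u_k|\le(1+\sqrt m)\Gamma t_k/R_k\qquad\text{on }M_k^\pm ,
\]
while $H=0$ on $M_k^0$ and $M_\infty$. Combine this with the area bound of Step 1. First, $\beta=\sum_i|H_i|\mu_i$ is a finite measure, since the sheets over $A_k$ contribute at most a constant times $kR_k^{m-1}$. Second, $\int_{M_k^\pm}|H|^m\,d\mathcal H^m\le C_1t_k^m$ with $C_1=(1+\sqrt m)^m\Gamma^m(1+2\Gamma)\alpha(m)$. Let $\psi_k$ be the sum of $|H_i|^m\mu_i$ over the sheets above $A_k$. By \eqref{eq:slope},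
\begin{equation}\label{eq:cost}
\psi_k(\mathbf R^n)\le2p_kC_1t_k^m\le C_2\,k^{1-m/2},\qquad C_2=12^{m/2}C_1 .
\end{equation}

\subsection*{Step 4: no first variation at the origin}
Formula \eqref{eq:firstvar} does not yet exclude a singular contribution to $\delta V$ at $0$. The multiplicity grows only linearly in $j$ while $R_j^{m-1}$ decays geometrically, so a cutoff removes the origin. Fix a smooth $\chi:\mathbf R^n\to[0,1]$ with $\chi=0$ on $\mathbf B(0,\frac12)$ and $\chi=1$ off $\mathbf B(0,1)$, and let $\chi_j(z)=\chi(z/R_j)$. For $X\in C^1_c(\mathbf R^n,\mathbf R^n)$, the field $(1-\chi_j)X$ vanishes off $\mathbf B(0,R_j)$, and \eqref{eq:mass} gives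
\[
|\delta V((1-\chi_j)X)|\le m\bigl(\sup|DX|+R_j^{-1}\sup|D\chi|\,\sup|X|\bigr)C_0\,jR_j^m\longrightarrow0 .
\]
Apply \eqref{eq:firstvar} to $\chi_jX$ and let $j\to\infty$. On the right, dominated convergence applies because $\beta$ is finite and $\beta(\{0\})=0$. Hence \eqref{eq:firstvar} holds for all $X\in C_c^1(\mathbf R^n,\mathbf R^n)$, and (F1) gives $\|\delta V\|\le\beta$.

\subsection*{Step 5: the measure $\psi$}
Let $\psi=\sum_{k\ge k_0}\psi_k=\sum_i|H_i|^m\mu_i$. For $m\ge5$ we have $1-\frac m2<-1$, so by \eqref{eq:cost} the mass $\psi(\mathbf R^n)\le C_2\sum_{k\ge k_0}k^{1-m/2}$ is finite, and it is at most $\varepsilon$ once $k_0$ is large. H\"older's inequality on the disjoint union of the sheets gives, for every Borel set $A$,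
\[
\|\delta V\|(A)\le\sum_i\int_A|H_i|\,d\mu_i\le\psi(A)^{1/m}\mu(A)^{1-1/m}.
\]

\subsection*{Step 6: infinite density}
Let $k\ge k_0$ and $0<r\le2R_k$. By \eqref{eq:position}, all points of sheets over $\{|x|\le r/2\}$ lie in $\mathbf B(0,r)$. Every $x$ with $0<|x|\le r/2\le R_k$ lies in some $A_j$ with $j\ge k$, so at least $k$ sheets lie over it, and the projection $(x,y)\mapsto x$ does not increase area. Therefore
\begin{equation}\label{eq:lower}
\mu(\mathbf B(0,r))\ge k\,\alpha(m)(r/2)^m\qquad\text{for }0<r\le2R_k .
\end{equation}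
Thus $\Theta^m_*(\mu,0)\ge2^{-m}k$ for every $k\ge k_0$, and Theorem~\ref{thm:example} is proved. \qed

\section{Monotonicity and the growth of the mass ratio}\label{sec:mono}

Let $V$, $\psi$, $U$ be as in Theorem~\ref{thm:growth}. After a translation $a=0$; write $B_r=\mathbf B(0,r)$ and $f(r)=r^{-m}\mu(B_r)$, and let $z^\perp$ be the component of $z$ orthogonal to $T_z$. By Lemma~\ref{lem:psi}, $\delta V(X)=-\int h\cdot X\,d\mu$ and $|h|^m\mu\le\psi$.

To compare $f$ at two radii $s<r$ we test the first variation with a radial field. The field $|z|^{-m}z$ is divergence free along $m$-planes through $0$; truncating it at $s$ and $r$ produces $f(s)-f(r)$, a nonnegative term in $z^\perp$, and the error $\int h\cdot z\,|z|^{-m}$. Estimating this error by $\int|h||z|^{1-m}$ leads to $\sum_k\psi(D_k)^{1/m}$, which may diverge for a finite measure $\psi$ even when $m=2$. By (F4), however, $h\cdot z=h\cdot z^\perp$. The error can then be absorbed into the nonnegative term at the price of $|h|^2$, and the exponent improves to $2/m$. This matches the quadratic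 gain $1-\cos\theta\approx\theta^2/2$ of Section~\ref{sec:idea}.

\begin{lemma}\label{lem:mono}
If $0<s<r$ and $B_r\subset U$, then
\begin{equation}\label{eq:mono}
f(s)\le f(r)+\frac1m\psi(B_s)^{1/m}f(s)^{1-1/m}+\frac1{4m^2}\int_{B_r\setminus B_s}|h|^2|z|^{2-m}\,d\mu .
\end{equation}
\end{lemma}

\begin{proof}
Assume first that $\mu(\partial B_s)=\mu(\partial B_r)=0$. For $\rho\in\mathbf R$ let $\gamma(\rho)=(\max\{\rho,s\}^{-m}-r^{-m})_+$, and let $X(z)=\gamma(|z|)z$. Where $\gamma$ is differentiable, $DX\,\tau=\gamma\tau+\gamma'(z\cdot\tau)z/|z|$, so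
\[
\operatorname{div}_{T_z}X=m\gamma+\gamma'\,\frac{|z|^2-|z^\perp|^2}{|z|}.
\]
For $|z|<s$ this equals $m(s^{-m}-r^{-m})$. For $s<|z|<r$ we have $\gamma'=-m|z|^{-m-1}$, and it equals $-mr^{-m}+m|z^\perp|^2|z|^{-m-2}$. For $|z|>r$ it vanishes. The field $X$ is only Lipschitz, so we mollify $\gamma$ in $\rho$. The functions $\gamma_\epsilon$ so obtained are constant near $0$ and vanish for $\rho\ge r+\epsilon$; since $B_r$ is compact and $U$ is open, $\gamma_\epsilon(|z|)z$ is an admissible test field for small $\epsilon$. Moreover $\gamma_\epsilon\to\gamma$ uniformly, and $\gamma_\epsilon'\to\gamma'$ boundedly at every $\rho\ne s,r$. The two exceptional spheres are $\mu$-null, so dominated convergence and (F4) give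
\begin{equation}\label{eq:identity}
f(s)-f(r)+\int_{B_r\setminus B_s}\frac{|z^\perp|^2}{|z|^{m+2}}\,d\mu=-\frac1m\int\gamma(|z|)\,h\cdot z^\perp\,d\mu .
\end{equation}
On $B_r\setminus B_s$ we have $0\le\gamma\le|z|^{-m}$, and $\xi\sigma\le\xi^2+\frac14\sigma^2$ gives
\[
\frac1m|h||z^\perp||z|^{-m}\le\frac{|z^\perp|^2}{|z|^{m+2}}+\frac1{4m^2}|h|^2|z|^{2-m}.
\]
The integral of the first term on the right is finite and cancels against the left side of \eqref{eq:identity}. On $B_s$ there is no term to absorb into, and we use $\gamma\le s^{-m}$, $|z^\perp|\le s$ and \eqref{eq:hyp}: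
\[
\frac1ms^{1-m}\|\delta V\|(B_s)\le\frac1ms^{1-m}\psi(B_s)^{1/m}\mu(B_s)^{1-1/m}=\frac1m\psi(B_s)^{1/m}f(s)^{1-1/m}.
\]
This proves \eqref{eq:mono} under the assumption. For general $s<r$, all but countably many spheres are $\mu$-null, so there are admissible radii $s_l\downarrow s$ and $r_l\downarrow r$ with $s_l<r_l$ and $B_{r_l}\subset U$. The indicator functions of $B_{s_l}$, $B_{r_l}$ and $B_{r_l}\setminus B_{s_l}$ converge pointwise to those of $B_s$, $B_r$ and $B_r\setminus B_s$, because the balls are closed, and $|h|^2|z|^{2-m}$ is integrable on $B_{r_1}\setminus B_s$ because $|h|\in L^m_{\mathrm{loc}}(\mu)$ and $m\ge2$. So \eqref{eq:mono} passes to the limit.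
\end{proof}

\begin{proof}[Proof of \eqref{eq:growth} and of parts (i) and (ii)]
On $D_j$ we have $|z|^{2-m}\le r_{j+1}^{2-m}$. H\"older's inequality and $|h|^m\mu\le\psi$ give
\[
\int_{D_j}|h|^2|z|^{2-m}\,d\mu\le r_{j+1}^{2-m}\psi(D_j)^{2/m}\bigl(f(r_j)r_j^m\bigr)^{1-2/m}=2^{m-2}\psi(D_j)^{2/m}f(r_j)^{1-2/m},
\]
where for $m=2$ the last factor is $1$. The unknown $f$ appears on the right at all intermediate scales, but to a power less than one, so we estimate its maximum. Let
\[
F=\max_{0\le k\le N}f(r_k),\qquad S=\sum_{j<N}\psi(D_j)^{2/m},\qquad\Psi=\psi(B_{r_0}).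
\]
If the maximum is attained at some $k\ge1$, apply \eqref{eq:mono} with $r=r_0$ and $s=r_k$, noting that $B_{r_0}\setminus B_{r_k}$ is the disjoint union of $D_0,\dots,D_{k-1}$:
\[
F\le f(r_0)+\frac1m\Psi^{1/m}F^{1-1/m}+\frac{2^{m-2}}{4m^2}F^{1-2/m}S .
\]
If it is attained at $k=0$, this holds because $F=f(r_0)$. For $F=0$ the bound \eqref{eq:growth} is trivial. Otherwise divide by $F^{1-2/m}$. Since $F\ge f(r_0)$ and $\frac2m-1\le0$, we have $f(r_0)F^{2/m-1}\le f(r_0)^{2/m}$, and $\frac1m\Psi^{1/m}F^{1/m}\le\frac12F^{2/m}+\frac1{2m^2}\Psi^{2/m}$. Thus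
\[
\frac12F^{2/m}\le f(r_0)^{2/m}+\frac{\Psi^{2/m}}{2m^2}+\frac{2^{m-4}}{m^2}S ,
\]
and \eqref{eq:growth} follows from $f(r_N)\le F$. Under the hypothesis of (i), \eqref{eq:growth} bounds $f(r_N)$ uniformly in $N$, and $f(r)\le r_{k+1}^{-m}\mu(B_{r_k})=2^mf(r_k)$ for $r_{k+1}\le r\le r_k$. This proves (i). For $m=2$ the hypothesis of (i) holds at every point, since $\sum_k\psi(D_k)\le\Psi<\infty$. This proves (ii).
\end{proof}

\begin{remark}[logarithmic growth; exponents $p>m$]\label{rem:log}
H\"older's inequality gives $\sum_{k<N}\psi(D_k)^{2/m}\le N^{1-2/m}\Psi^{2/m}$, so \eqref{eq:growth} yields $f(r_N)\le C(1+N)^{m/2-1}$ with $C$ independent of $N$. If $|h|\in L^p_{\mathrm{loc}}(\mu)$ for some $p>m$, take $\psi=|h|^m\mu$. Then $\psi(D_k)\le C'\mu(B_{r_k})^{1-m/p}\le C''\bigl(r_k^m(1+k)^{m/2-1}\bigr)^{1-m/p}$, which decays geometrically, and (i) gives finite upper density at every point.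
\end{remark}

\begin{remark}[integrality is needed]\label{rem:real}
Integrality is used only through (F4), and part (ii) fails without it. Let $m\ge2$, $U=\{|x|<e^{-e}\}$, $v(x)=\log\log(1/|x|)>1$, and let $V$ be the plane $\mathbf R^m\times\{0\}$ with the real multiplicity $\theta=v^m$. The gradient $D\theta$ is integrable, being at most $C|x|^{-3/2}$, and $\rho^{m-1}\theta\to0$ on $|x|=\rho$ as $\rho\to0$. Integration by parts outside small balls therefore gives $\delta V(X)=-\int(D\theta,0)\cdot X\,dx$, so $h=(D\theta/\theta,0)$ is tangential, and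
\[
\int|h|^m\,d\mu=m^m\int|Dv|^m\,dx=m^{m+1}\alpha(m)\int_0^{e^{-e}}\frac{d\rho}{\rho\log^m(1/\rho)}<\infty .
\]
Since $\theta$ decreases in $|x|$ and tends to $\infty$ at $0$, the lower density at $0$ is infinite.
\end{remark}

\section{The size of the set of infinite upper density}\label{sec:size}

We prove part (iii) of Theorem~\ref{thm:growth}. Part (i) forces $\psi$ to concentrate at the points of $E$, and a covering argument shows that a Radon measure can do so only on a small set. Fix $q>0$ with $q>\frac m2-1$.

\begin{lemma}\label{lem:conc}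
If $a\in E$, then $\limsup_{r\to0+}\psi(\mathbf B(a,r))/\varphi_q(r)=\infty$.
\end{lemma}

\begin{proof}
Otherwise, as $\varphi_q(2^{-k})=(k\log2)^{-q}$, there is $C<\infty$ with $\psi(\mathbf B(a,2^{-k}))\le Ck^{-q}$ for all large $k$. Let $D'_k=\mathbf B(a,2^{-k})\setminus\mathbf B(a,2^{-k-1})$. Bounding each $\psi(D'_k)$ by $Ck^{-q}$ would waste the disjointness of the annuli, so we group them in blocks. The $2^j$ annuli with $2^j\le k<2^{j+1}$ are disjoint subsets of $\mathbf B(a,2^{-2^j})$, so for large $j$ H\"older's inequality gives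
\[
\sum_{2^j\le k<2^{j+1}}\psi(D'_k)^{2/m}\le2^{j(1-2/m)}\psi\bigl(\mathbf B(a,2^{-2^j})\bigr)^{2/m}\le C^{2/m}\,2^{j(1-\frac2m-\frac{2q}m)} .
\]
The exponent is negative because $q>\frac m2-1$, so the blocks are summable. Part (i), with $r_0=2^{-k_1}$ and $\mathbf B(a,r_0)\subset U$, shows that $a\notin E$, a contradiction.
\end{proof}

Let $K\subset U$ be compact, let $K'\subset U$ be a compact neighborhood of $K$, and let $0<L<\infty$ and $0<\delta<\frac1{100}$. By Lemma~\ref{lem:conc}, each $a\in E\cap K$ has a radius $\rho_a<\delta$ with $\mathbf B(a,\rho_a)\subset K'$ and $\psi(\mathbf B(a,\rho_a))\ge L\varphi_q(\rho_a)$. Vitali's covering theorem states that a family of closed balls of bounded radii has a countable disjoint subfamily whose concentric enlargements by the factor $5$ cover the union of the family. So there are disjoint balls $\mathbf B(a_i,\rho_i)$ of our family with $E\cap K\subset\bigcup_i\mathbf B(a_i,5\rho_i)$. For $\rho\le\frac1{100}$ we have $10\rho\le\sqrt\rho$, so $\log\frac1{10\rho}\ge\frac12\log\frac1\rho$ and $\varphi_q(10\rho)\le2^q\varphi_q(\rho)$.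 Hence
\[
\mathcal H^{\varphi_q}_{10\delta}(E\cap K)\le\sum_i\varphi_q(10\rho_i)\le2^q\sum_i\varphi_q(\rho_i)\le2^qL^{-1}\sum_i\psi(\mathbf B(a_i,\rho_i))\le2^qL^{-1}\psi(K').
\]
Letting $L\to\infty$ and then $\delta\to0$ gives $\mathcal H^{\varphi_q}(E\cap K)=0$, and exhausting $U$ by countably many compact sets gives $\mathcal H^{\varphi_q}(E)=0$. For every $d>0$ we have $r^d\le\varphi_q(r)$ for small $r$, so $\mathcal H^d(E)=0$, and $E$ has Hausdorff dimension $0$. This completes the proof of Theorem~\ref{thm:growth}. \qed

\section{Sharpness of the growth bound and the dimensions 3 and 4}\label{sec:sharp}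

Raising $f$ from $k-1$ to $k$ raises $f^{2/m}$ by about $k^{2/m-1}$, and this is the $(2/m)$-th power of the cost $k^{1-m/2}$ in \eqref{eq:cost}. So the construction adds sheets as cheaply as \eqref{eq:growth} permits.

\begin{proposition}\label{prop:sharp}
Let $m\ge5$, let $V$ and $\psi$ be as in Section~\ref{sec:construction}, and take $a=0$ and $r_0=R_{k_0}=1$. There is a constant $C$, depending only on $m$ and $\zeta$, such that for every $k\ge k_0$ the right side of \eqref{eq:growth} with $N=k-k_0$ is at most $Cf(R_k)^{2/m}=Cf(r_N)^{2/m}$.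
\end{proposition}

\begin{proof}
By \eqref{eq:lower}, $f(R_k)\ge2^{-m}\alpha(m)k$, so it suffices to bound each term on the right of \eqref{eq:growth} by a constant times $k^{2/m}$. By \eqref{eq:mass}, $f(1)\le C_0k_0\le C_0k$, and $\psi(\mathbf R^n)\le C_2\sum_{l\ge2}l^{1-m/2}$. For the sum, note that the sheets over $A_l$ are flat for $|x|<\frac58R_l$, so by \eqref{eq:position} the measure $\psi_l$ is carried by $\{\frac58R_l\le|z|\le2R_l\}$. This set meets $D_{j-k_0}=\{R_{j+1}<|z|\le R_j\}$ only if $\frac58R_l\le R_j$ and $2R_l>R_{j+1}$, that is, only if $l\in\{j,j+1\}$. By \eqref{eq:cost}, $\psi(D_{j-k_0})\le2C_2j^{1-m/2}$, and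
\begin{equation}\label{eq:sharp}
\sum_{k_0\le j<k}\psi(D_{j-k_0})^{2/m}\le(2C_2)^{2/m}\sum_{j=1}^kj^{\frac2m-1}\le(2C_2)^{2/m}\,\frac m2\,k^{2/m},
\end{equation}
by comparison with $\int_0^k\sigma^{2/m-1}\,d\sigma$.
\end{proof}

Now let $m\in\{3,4\}$. Stop the construction at a stage $K\ge k_0$: keep $M_\infty$ and the sheets over $A_{k_0},\dots,A_K$, and fill the disk $\{|x|\le R_{K+1},\ y=0\}$ with multiplicity $K$. Along its boundary the $K$ sheets over $A_K$ are flat with total conormal $-K(e,0)$, and the disk contributes $K(e,0)$. There are finitely many sheets, so \eqref{eq:firstvar} holds for all $X$, and $\psi=\psi_{k_0}+\dots+\psi_K$ is finite and satisfies \eqref{eq:hyp} as in Step 5. The bounds \eqref{eq:mass}, \eqref{eq:lower} and \eqref{eq:sharp} remain valid for indices up to $K$. Hence the sum in \eqref{eq:growth} is at most a constant times $f(R_k)^{2/m}$ for $k_0\le k\le K$. At $k=K$ the whole right side of \eqref{eq:growth} is at most a constant times $f(R_K)^{2/m}$, because $\psi(\mathbf R^n)\le C_2K$ by \eqref{eq:cost}. The constants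 do not depend on $K$, so the same sharp growth occurs down to the scale $R_K$.

The bound $C_2\sum_{k\le K}k^{1-m/2}$ on the total mass of $\psi$ diverges as $K\to\infty$, and this reflects the varifold rather than a loss in the estimate.

\begin{remark}\label{rem:fails}
For $2\le m\le4$, no Radon measure $\psi$ satisfies \eqref{eq:hyp} for the varifold $V$ of Section~\ref{sec:construction}. Let $N_k^\pm$ be the part of $M_k^\pm$ over $\frac78R_k<|x|<R_k$. There $u_k=t_k(R_k-|x|)>0$, so $N_k^\pm$ meets no sheet other than the $p_k$ copies of $M_k^\pm$, and \eqref{eq:firstvar}, valid for all $X$ by Step 4, gives $h=H$ almost everywhere on $N_k^\pm$. By \eqref{eq:cone}, $|h|\ge(m-1)\sin\theta_k/R_k$, where $\sin^2\theta_k\ge1-\cos\theta_k=\frac1{2p_k}\ge\frac1k$. The area of $N_k^\pm$ is at least $(1-(\frac78)^m)\alpha(m)R_k^m$, and $2p_k\ge\frac23k$. Hence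
\[
\int_{N_k^+\cup N_k^-}|h|^m\,d\mu\ge\tfrac23(m-1)^m\bigl(1-(\tfrac78)^m\bigr)\alpha(m)\,k^{1-m/2}.
\]
The sum over $k$ diverges for $m\le4$, so $\int_{\mathbf B(0,2)}|h|^m\,d\mu=\infty$, and Lemma~\ref{lem:psi} excludes $\psi$.
\end{remark}

Thus the construction does not decide the cases $m=3$ and $m=4$. Theorem~\ref{thm:growth} does not decide them either, since for $m>2$ the finiteness of $\sum_k\psi(D_k)$ does not imply that of $\sum_k\psi(D_k)^{2/m}$.

\begin{thebibliography}{9}

\bibitem{Brakke}
K.~Brakke, \emph{The Motion of a Surface by its Mean Curvature}.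

\bibitem{Menne}
U.~Menne, \emph{A sharp lower bound on the mean curvature integral with critical power for integral varifolds}, arXiv:2310.01754 (2023).

\end{thebibliography}
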